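# Positive $(1,1)$-forms in the class of a taming form on surfaces with a global spherical shell

## 1. Theorem A and the words in it

**Theorem A.** Let $S=(M,J)$ be a compact complex surface with a global spherical shell (minimal or not), let $L$ be a flat positive real line bundle over $M$, and let $\omega$ be an $L^*$-valued taming form. Then there is an $L^*$-valued $1$-form $\alpha$ such that
$$F=\omega+d_{L^*}\alpha$$
is $J$-invariant and positive-definite. Moreover $H^0(S,\mathcal L^{n})=0$ for all $n\ge 1$ automatically, where $\mathcal L=L\otimes\mathbb C$.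

In plain words: suppose a closed $2$-form with values in a flat line bundle is positive on every complex line, but also has parts of type $(2,0)$ and $(0,2)$. Can we remove those parts without leaving the cohomology class and without losing positivity? On these surfaces, yes. We now go through the terms.

**Flat positive real line bundles.** Such an $L$ over a compact manifold $M$ is given by a representation $\pi_1(M)\to\mathbb R_{>0}$. Its flat connection induces $d_L$ on $L$-valued forms, $d_L^2=0$. The dual $L^*$ is of the same kind. As the holonomy is positive, $L^*$ has a positive nowhere-vanishing section. Trivializing by it turns $L^*$-valued forms into ordinary forms and $d_{L^*}$ into $d+\theta\wedge$ with $\theta$ a closed real $1$-form. Changing the section changes $\theta$ by an exact form, and does not affect positivity. The cohomology $H^\bullet(M,L^*)$ of $(\Omega^\bullet(M,L^*),d_{L^*})$ is the *Novikov cohomology*. We shall mostly work on the universal cover, where $L^*$-valued forms are ordinary forms with an equivariance and $d_{L^*}$ is $d$.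

**Real type.** A flat holomorphic line bundle $\mathcal L$ on $S$ is of real type if $\mathcal L=L\otimes\mathbb C$ for such an $L$.

**Positivity and taming.** An $L^*$-valued real $2$-form $\omega$ has positive-definite $J$-invariant part if $\omega(X,JX)>0$ for all $X\ne0$. The $(2,0)+(0,2)$ part of a real $2$-form vanishes on pairs $(X,JX)$, so this says that $\omega^{1,1}$ is positive-definite. A *taming form* is a real $d_{L^*}$-closed $L^*$-valued $2$-form with this property. A form $F$ is $J$-invariant and positive-definite if $F(JX,JY)=F(X,Y)$ and $F(X,JX)>0$ for $X\neq0$, that is, $F$ is a positive-definite $(1,1)$-form.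

**Global spherical shells.** $S$ has a global spherical shell if some open $V\subset M$ is biholomorphic to a neighbourhood of the standard sphere $S^3\subset\mathbb C^2\setminus\{0\}$ and $M\setminus V$ is connected. Example: in $(\mathbb C^2\setminus\{0\})/\langle x\mapsto tx\rangle$ with $0<|t|<1$, the image of a thin shell $\{1-\epsilon<|x|<1+\epsilon\}$ is such a $V$. Its complement is the image of the connected set $\{|t|(1+\epsilon)\le|x|\le1-\epsilon\}$.

**The question that Theorem A answers.** A compact complex surface is in class VII if $b_1(M)=1$ and its Kodaira dimension is $-\infty$, and it is minimal if it contains no exceptional curve of the first kind. The following question is from Vestislav Apostolov, Michael Bailey and Georges Dloussky, "From locally conformally Kähler to bi-Hermitian structures on non-Kähler complex surfaces", arXiv:1307.3660 (2013). Let $S$ be a minimal compact complex surface in class VII with a global spherical shell. Let $\mathcal L$ be a flat holomorphic line bundle of real type with $H^0(S,\mathcal L^{n})=0$ for every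 $n\ge1$, and let $\omega$ be a $d_{L^*}$-closed $L^*$-valued $2$-form with positive-definite $J$-invariant part. Does the class $\Omega=[\omega]\in H^2(M,L^*)$ contain a positive-definite $J$-invariant form $F=\omega+d_{L^*}\alpha$? By Theorem A the answer is **yes**. Neither minimality nor the vanishing hypothesis is used, and the vanishing turns out to be automatic.

There are two complements. Theorem C, which we can state now, extends the statement to quotients. Theorem B determines the classes $\Omega$ that occur; it needs two numbers $\lambda,\mu$ from the structure theory and is stated in Section 13.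

**Theorem C.** The conclusion of Theorem A on $\alpha$ holds for every compact complex surface having a finite unramified normal covering with a global spherical shell.

Throughout, $d^c=i(\bar\partial-\partial)$, so $dd^c=2i\partial\bar\partial$. In one variable $dd^cf=\Delta f\,dA$ and $dd^c\log|\xi|=2\pi\delta_0$. For a real function $u$, $du\wedge d^cu=2i\,\partial u\wedge\bar\partial u\ge0$.

## 2. The diagonal Hopf surface by hand

Let $S=(\mathbb C^2\setminus\{0\})/\langle\gamma\rangle$, $\gamma(x)=tx$, $0<|t|<1$, $x=(z,\zeta)$. The universal cover is $\mathbb C^2\setminus\{0\}$. A bundle $L$ is a number $\lambda>0$: $L^*$-valued forms are the forms $\beta$ on $\mathbb C^2\setminus\{0\}$ with $\gamma^*\beta=\lambda\beta$.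

*Every closed $L^*$-valued $2$-form $\omega$ is $d_{L^*}$-exact.* Since $H^2(\mathbb C^2\setminus\{0\})=0$, $\omega=d\eta$. The $1$-form $\gamma^*\eta-\lambda\eta$ is closed, hence equals $dh$ because $H^1=0$. If we solve $u\circ\gamma-\lambda u=h$, then $\eta-du$ is equivariant and $\omega=d(\eta-du)$. Write $h=h_1+h_2$ with $h_1=0$ near $0$ and $h_2=0$ for large $|x|$. Then
$$u=-\sum_{N\ge0}\lambda^{-N-1}h_1\circ\gamma^N+\sum_{N\ge1}\lambda^{N-1}h_2\circ\gamma^{-N}$$
is a locally finite sum, and telescoping gives $u\circ\gamma-\lambda u=h_1+h_2$.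

*If $\lambda<1$, Theorem A holds.* Choose $a>0$ with $|t|^a=\lambda$. Then $|x|^a$ is a section of $L^*$, and $dd^c|x|^a$ is positive-definite: by $U(2)$-symmetry it is diagonal in the radial complex direction and the orthogonal one. In the radial direction it is $a^2|\xi|^{a-2}dA$ on the line with coordinate $\xi$. In the orthogonal direction only the term $\frac a2|x|^{a-2}dd^c|x|^2>0$ contributes. Being $d(d^c|x|^a)$, it lies in the class $0$, which is the only class.

*If $\lambda\ge1$, there is no taming form.* Take $b\ge0$ with $|t|^b=\lambda^{-1}$, and $\psi=|\zeta|^b$ if $b>0$, $\psi=\log|\zeta|$ if $b=0$. Then $d^c\psi$ is multiplied by $\lambda^{-1}$ under $\gamma^*$, so $\Theta=dd^c\psi$ pairs with $L^*$-valued forms over $S$. If $\omega$ is taming, $\int_S\Theta\wedge\omega=0$ by Stokes, because $\Theta=d(d^c\psi)$ and $d\omega=0$. But $\Theta$ is a nonzero positive current, so the integral is positive. Contradiction.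

This settles the example. In general $H^2(M,L^*)\ne0$ and there is no explicit potential, so the middle step has to be replaced.

## 3. Duality, and the gap between pluriclosed and closed currents

Suppose we have found some $F_0=\omega+d_{L^*}\alpha_0$ of type $(1,1)$, perhaps not positive. We look for a function-like section $f$ of $L^*$ with $F_0+dd^cf>0$. If there is none, Hahn–Banach produces a nonzero positive $L$-valued current $T$ of bidegree $(1,1)$ with $T(dd^cf)=0$ for all $f$ and $T(F_0)\le0$. One then wants to write
$$0\ \ge\ T(F_0)=T(\omega)+T(d_{L^*}\alpha_0),\qquad T(\omega)=T(\omega^{1,1})>0 ,$$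
and conclude. The point where this stops is $T(d_{L^*}\alpha_0)$: we know that $T$ kills all $dd^cf$ ($T$ is *pluriclosed*), and we need that it kills all $d_{L^*}\alpha$ ($T$ is *closed*). These are different conditions.

*Local example.* On $\{|y|<1\}\times\mathbb C$ let $T=(1+\operatorname{Re}y)\,[\{w=0\}]$. Then $T(dd^cf)=\int(1+\operatorname{Re}y)\Delta f\,dA=0$ for test functions $f$, but $T(d\alpha)=-\int d\operatorname{Re}y\wedge\alpha$ is not always $0$.

*Global example.* On the Hopf surface of Section 2 with $\lambda=1$, let $T=|x|^{-2}dd^c|x|^2$, acting by $\beta\mapsto\int_ST\wedge\beta$. It is positive and $\gamma$-invariant. Also $dd^cT=dd^c(|x|^{-2})\wedge dd^c|x|^2$ is a multiple of the Laplacian of $|x|^{-2}$ on $\mathbb R^4$, which is $0$. But $dT=d(|x|^{-2})\wedge dd^c|x|^2\ne0$. So for $\lambda=1$ the implication "positive and pluriclosed $\Rightarrow$ closed" is false.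

The way out is that taming forces $\lambda<1$, and that for $\lambda<1$ the implication is *true* on every surface with a global spherical shell (Proposition 12). On the Hopf surface with $\lambda<1$ one sees why. The section $\phi=|\zeta|^a$ of $L^*$, $|t|^a=\lambda$, is plurisubharmonic (psh), and testing $T$ against it (it must be smoothed along $\zeta=0$) gives $T\wedge dd^c\phi=0$. So off $\{\zeta=0\}$ the current $T$ is directed by the lines $\{\zeta=c\}$: it is an average of currents $h_c[\{\zeta=c\}]$ with $h_c$ positive harmonic on the line. But the line is all of $\mathbb C$, and a positive harmonic function on $\mathbb C$ is constant (Liouville). An average of closed currents $[\{\zeta=c\}]$ is closed. In general the leaves are not given as copies of $\mathbb C$. We shall instead use the contraction that defines the surface, which embeds a fixed disc in a leaf as a relatively tiny subset of a disc in another leaf. Harnack's inequality then plays the role of Liouville's theorem.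

## 4. Positive currents with values in $L$

An $L$-valued current $T$ of bidegree $(1,1)$ acts on $L^*$-valued $2$-forms by $T(\beta)=T(\beta^{1,1})$. It is *positive* if $T(\beta)\ge0$ for $\beta^{1,1}\ge0$, *pluriclosed* if $T(dd^cf)=0$ for all smooth sections $f$ of $L^*$ ($dd^c$ formed with the flat connection), and *closed* if $T(d_{L^*}\alpha)=0$ for all $\alpha$. By partitions of unity these are local notions. In local flat trivializations a positive current has measure coefficients.

If $T\ne0$ is positive on compact $S$ and $\omega$ is taming, then $T(\omega)=T(\omega^{1,1})>0$. Indeed every real $(1,1)$-form $\beta$ satisfies $\pm\beta\le C\omega^{1,1}$, so $T(\omega^{1,1})=0$ would force $T=0$.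

**Lemma 1.** *A positive pluriclosed $(1,1)$-current $T$ on a complex surface has no mass at points.*

*Proof.* Let $x$ be a local coordinate vector, centred at the point, and $\chi$ a cutoff equal to $1$ near $0$. The forms $dd^c(\chi(x/\epsilon)|x|^2)$ are bounded uniformly in $\epsilon$, have supports shrinking to $0$, and equal $dd^c|x|^2$ at $0$. By dominated convergence $0=T(dd^c(\chi(x/\epsilon)|x|^2))\to(T\wedge dd^c|x|^2)(\{0\})$, which is the mass at $0$ up to a positive constant. $\square$

**Lemma 2.** *Let $T$ be a positive $(1,1)$-current in coordinates $(y,w)$ with $T(f\,i\,dw\wedge d\bar w)=0$ for all test functions $f$. Then $T$ also annihilates $f\,dy\wedge d\bar w$ and $f\,dw\wedge d\bar y$.*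

*Proof.* Let $f\ge0$. For $s>0$ and $\vartheta\in\mathbb R$ apply $T$ to $f\,i\,\xi\wedge\bar\xi\ge0$, where $\xi=s\,dy+s^{-1}e^{i\vartheta}dw$. This gives $0\le s^2T(f\,i\,dy\wedge d\bar y)+2\operatorname{Re}\big(e^{-i\vartheta}T(f\,i\,dy\wedge d\bar w)\big)$. Let $s\to0$; since $\vartheta$ is arbitrary, $T(f\,i\,dy\wedge d\bar w)=0$. Conjugate for the other term. $\square$

## 5. Kato's description and the universal cover

Write $B_r\subset\mathbb C^2$ for the open ball of radius $r$, $B=B_1$.

**Cutting along the sphere.** Let $\Sigma\subset V$ be the sphere. Then $M\setminus\Sigma$ is connected. Otherwise the connected set $M\setminus V$ lies on one side of $\Sigma$, and the other side together with $\Sigma$ is a compact subset of $V$, that is, a compact region in $\mathbb C^2\setminus\{0\}$ with boundary $S^3$. Such a region would have as interior the punctured open ball or the exterior of the closed ball (or both), and none of these has compact closure in $\mathbb C^2\setminus\{0\}$. Now cut $M$ along $\Sigma$ and fill the strictly pseudoconcave boundary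 sphere with a ball. The coordinates near the pseudoconvex boundary extend holomorphically inwards and exhibit the result as a proper modification of a ball. This is the theorem of Ma. Kato (*Compact complex manifolds containing "global" spherical shells*, 1977; see G. Dloussky, *Structure des surfaces de Kato*, 1984), which we quote in this form.

**Theorem (Kato).** *There are $\epsilon>0$, a finite (possibly empty) composition of point blow-ups $\pi:\hat B\to B_{1+\epsilon}$ with centres over $B_{1-\epsilon}$, and an open holomorphic embedding $\sigma:B_{1+\epsilon}\to\hat B$ with image relatively compact in $\pi^{-1}(B)$, such that $S$ is obtained from $\hat W=\hat B\setminus\sigma(\overline{B_{1-\epsilon}})$ by identifying $x\sim\sigma(\pi(x))$ for $1-\epsilon<|\pi(x)|<1+\epsilon$.*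

Shrinking $\epsilon$, which does not change $S$, we may assume $\sigma(B_{1+\epsilon})\subset\pi^{-1}(B_{1-\epsilon})$, so that the outer shell $\{1-\epsilon<|\pi|<1+\epsilon\}$ is disjoint from the image of $\sigma$. Let $Z\subset B$ be the finite set over which $\pi$ is not an isomorphism, and
$$F=\pi\circ\sigma .$$
Here are four examples to keep in mind; $\eta>0$ is a small constant.

1. $\pi=\mathrm{id}$, $F=\sigma=t\cdot\mathrm{id}$: the Hopf surface of Section 2.
2. One blow-up at $0$, in the chart $\pi(u,v)=(uv,v)$, and $\sigma(z,\zeta)=(\eta z,\eta\zeta)$: $F=(\eta^2z\zeta,\ \eta\zeta)$.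
3. Two blow-ups, in a chart $\pi(u,v)=(uv,uv^2)$ (first $(x,xy')$, then $x=uv$, $y'=v$), and $\sigma(z,\zeta)=(1+\eta z,\eta\zeta)$: $F=\big(\eta(1+\eta z)\zeta,\ \eta^2(1+\eta z)\zeta^2\big)$.
4. One blow-up, in the chart $\pi(u,v)=(u,uv)$, and $\sigma(z,\zeta)=(\eta\zeta,\eta z)$: $F=(\eta\zeta,\ \eta^2z\zeta)$.

**The fixed point.** $F(\overline B)$ is a compact subset of $B$. By the Earle–Hamilton theorem $F$ has a unique fixed point $o\in B$ and $F^N\to o$ uniformly on $\overline B$. By Cauchy's estimates $DF^N\to0$ uniformly near $o$, so the eigenvalues of $DF_o$ have modulus $<1$. The only periodic point is $o$: if $F^l(y)=y$, then $y=F^{lN}(y)\to o$.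

**The universal cover.** Take copies $\hat W_k$ ($k\in\mathbb Z$) of $\hat W$ and glue $x\in\hat W_{k+1}$ with $1-\epsilon<|\pi(x)|<1+\epsilon$ to $\sigma\pi(x)\in\hat W_k$. Call the result $\tilde S$. As a set $\tilde S=\bigsqcup_kW_k$, with $W_k$ a copy of $\pi^{-1}(B)\setminus\sigma(B)$. Let $\gamma:\hat W_k\to\hat W_{k+1}$ be the shift and $q:\tilde S\to S=\tilde S/\langle\gamma\rangle$. Point blow-ups do not change $\pi_1$, so $\pi_1(\hat B)=1$. Since $\hat B=\hat W\cup\sigma(B)$ with intersection a shell, which is simply connected, van Kampen gives $\pi_1(\hat W)=1$. The $\hat W_k$ are glued along shells, so each finite chain, hence $\tilde S$, is simply connected and $\pi_1(S)=\langle\gamma\rangle\cong\mathbb Z$.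

So $L$ is given by a number $\lambda>0$: *$L^*$-valued forms are forms $\beta$ on $\tilde S$ with $\gamma^*\beta=\lambda\beta$; $L$-valued forms and currents satisfy $\gamma^*T=\lambda^{-1}T$; $d_L,d_{L^*},dd^c$ become the ordinary operators.* An $L$-valued current $T$ on $S$ acts on compactly supported forms $\beta$ on $\tilde S$ by $T\big(\sum_N\lambda^{-N}(\gamma^N)^*\beta\big)$, the sum being an $L^*$-valued form on $S$.

**The map $p$.** Its purpose is to read $\tilde S$, far in the positive direction, inside the ball. Let $U=\bigsqcup_{k\ge0}W_k$. It is open: a point of $\sigma(\partial B)\subset W_k$ has a neighbourhood in $W_k\cup W_{k+1}$. Also $\gamma(U)\subset U$, and every point of $\tilde S$ is moved into $U$ by some $\gamma^N$. Define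
$$p:U\to B,\qquad p|_{W_k}=F^k\circ\pi .$$
On overlaps $F^k\pi(\sigma\pi x)=F^{k+1}\pi(x)$, so $p$ is well defined and holomorphic, and
$$p\circ\gamma=F\circ p. \tag{1}$$

**Lemma 3.** *Over $B\setminus\{o\}$ the map $p$ is proper and surjective with connected fibres. With $Z'=\bigcup_{j\ge0}F^j(Z)\setminus\{o\}$, which is closed and discrete in $B\setminus\{o\}$, $p$ is biholomorphic over $B\setminus(Z'\cup\{o\})$; moreover, if the fibre over a point $y\ne o$ is a single point, $p$ is biholomorphic over a neighbourhood of $y$. The set $p^{-1}(o)$ has empty interior.*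

*Proof.* We compare $p$ with finite blow-ups $p_N:X_N\to B$. Put $X_0=B$, $p_0=\sigma_0=\mathrm{id}$. Given $X_N$, $p_N$ and an open embedding $\sigma_N:B\to X_N$ with $p_N\sigma_N=F^N$, let $X_{N+1}$ be obtained from $X_N$ by replacing $\sigma_N(B)$ by $\pi^{-1}(B)$ via $\pi$. That is, $\pi_N:X_{N+1}\to X_N$ is a composition of point blow-ups with centres over $\sigma_N(Z)$. Put $p_{N+1}=p_N\pi_N$ and $\sigma_{N+1}=\sigma:B\to\pi^{-1}(B)\subset X_{N+1}$. Then
$$\pi_N\sigma_{N+1}=\sigma_N\pi\sigma=\sigma_NF,\qquad p_{N+1}\sigma_{N+1}=F^{N+1}. \tag{2}$$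
By construction $X_N\setminus\sigma_N(B)=W_0\sqcup\dots\sqcup W_{N-1}$ for $N\ge1$. The set $U_N:=X_N\setminus\sigma_N(\overline B)$ is an open subset of $U$ with the same complex structure (the gluing near $\sigma_{k}(\partial B)$ is by $\sigma\pi$ in both). On $W_k\cap U_N$ we have $p_N=p_k\sigma_k\pi=F^k\pi=p$. The $U_N$ increase to $U$.

Each $p_N$ is a composition of finitely many point blow-ups with centres over $\bigcup_{j<N}F^j(Z)$. Its fibres are points or connected curves with simple normal crossings. If $p_N^{-1}(y)$ is a point, no centre lies over $y$, so $p_N$ is biholomorphic over a neighbourhood of $y$.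

Let $K\subset B\setminus\{o\}$ be compact and choose $N\ge1$ with $F^N(\overline B)\cap K=\emptyset$. Since $p_N\sigma_N=F^N$, $p_N^{-1}(K)\cap\sigma_N(\overline B)=\emptyset$. Points of $U\setminus U_N$ lie in some $W_k$, $k\ge N$, or in $\sigma(\partial B)\subset W_{N-1}$, and $p$ maps them into $F^N(\overline B)$. Hence $p^{-1}(K)=p_N^{-1}(K)$. Taking for $K$ compact neighbourhoods, we see that over $B\setminus\{o\}$ the map $p$ is locally one of the $p_N$, and everything follows. Here $Z'$ is closed and discrete because $F^j(Z)\to o$. Finally $p^{-1}(o)\cap U_N=p_N^{-1}(o)\cap U_N$ has empty interior for each $N$. $\square$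

## 6. The contracting germ at the fixed point

We want coordinates at $o$ in which $F$ acts on one function in the simplest way.

**Two cases.** Let $E_N$ be the germ at $o$ of $(F^N)^{-1}(o)=\sigma_N^{-1}(p_N^{-1}(o))$. Since $p_N^{-1}(o)\ni\sigma_N(o)$ is a point or a normal crossing curve with smooth components, $E_N$ is $\{o\}$, one smooth branch, or two smooth transversal branches. As $F(o)=o$, the germs increase with $N$, so they stabilize.

*(a) $E_N=\{o\}$ for all $N$.* Then $\pi^{-1}(o)$ is a point, since otherwise it is a curve through $\sigma(o)$ and $E_1$ is a curve. So $\pi^{-1}(o)=\{\sigma(o)\}$, $o\notin Z$, $F$ is locally biholomorphic at $o$, and $F^{-1}(o)=\{o\}$. If $x\in W_k$ and $p(x)=o$, then $F^k(\pi(x))=o$ gives $\pi(x)=o$ and $x=\sigma(o)\notin W_k$. So $p^{-1}(o)=\emptyset$. By Poincaré–Dulac there are coordinates with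
$$F(z,\zeta)=(t_0z+c\,\zeta^m,\ t\zeta),\qquad 0<|t_0|\le|t|<1,\ m\ge1 .$$
Put $E=\{\zeta=0\}$. (Example 1.)

*(b) $E_N=E$ is a curve germ for $N\ge m_0$* (with $m_0\ge1$). From $F^{-1}(E_N)=E_{N+1}$ we get $F^{-1}(E)=E$ as germs, and $F^{m_0}(E)=o$. Choose coordinates with one of the following.

* (b-I) $E=\{\zeta=0\}$. Then $\zeta\circ F$ vanishes exactly on $E$, so $\zeta\circ F=\zeta^ku$, $u$ a unit, $k\ge1$.
* (b-II) $E=\{z\zeta=0\}$. Then $z\circ F=z^{a_{11}}\zeta^{a_{12}}u_1$ and $\zeta\circ F=z^{a_{21}}\zeta^{a_{22}}u_2$, with $u_i$ units and $A=(a_{ij})$ having both rows nonzero.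

Example 2 is (b-I) with $k=1$. Example 3 is (b-I) with $k=2$ (note $1+\eta z\neq0$). In Example 4, $E_1=\{\zeta=0\}$, and $F^2=(\eta^3z\zeta,\ \eta^5z\zeta^2)$ shows $E_2=\{z\zeta=0\}$: it is (b-II) with $m_0=2$ and $A=\begin{pmatrix}0&1\\1&1\end{pmatrix}$.

In (b-II) the exponent matrix of $F^N$ is $A^N$. Since $F^{m_0}$ contracts both axes to $o$, all entries of $A^{m_0}$ are $\ge1$. By Perron–Frobenius $A$ has an eigenvalue $\mu>0$, a second real eigenvalue $\mu'$ with $|\mu'|<\mu$, and positive left and right $\mu$-eigenvectors $\ell=(\ell_1,\ell_2)$ and $v_+$, scaled so that $\ell(v_+)=1$. As $\mu^{m_0}$ is at least the minimal row sum of $A^{m_0}$, which is $\ge2$, $\mu>1$. In Example 4, $\mu=\frac{1+\sqrt5}2$ and $\ell$ is proportional to $(1,\mu)$.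

**Lemma 4 (invariant polydiscs).** *In any coordinates as above (after possibly exchanging $z,\zeta$, and correspondingly rows and columns of $A$, in (b-II)) there are arbitrarily small polydiscs $P=\{|z|<r,\ |\zeta|<\delta r\}$ and $\vartheta<1$ with $F(\overline P)\subset\vartheta P$. With $\|\cdot\|$ the gauge of $P$, $\|F^jx\|\le\vartheta^j\|x\|$ on $P$.*

*Proof.* First, $DF_o=\begin{pmatrix}a_0&b_0\\0&d_0\end{pmatrix}$. This is clear in (a) and (b-I). In (b-II), not both rows of $A$ are unit vectors, as otherwise the same would hold for all $A^N$. A row of $A$ which is not a unit vector has entries of sum $\ge2$, so that row of $DF_o$ vanishes; exchange coordinates so that it is the second. The eigenvalues satisfy $|a_0|,|d_0|<1$. Fix $\delta>0$ with $|a_0|+\delta|b_0|<1$. On $\overline P$ the components of $F$ are bounded by $r(|a_0|+\delta|b_0|)+O(r^2)$ and $\delta r|d_0|+O(r^2)$, so for small $r$ we have $F(\overline P)\subset\vartheta P$ with some $\vartheta<1$. The last statement is the Schwarz lemma for the gauge, iterated. $\square$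

**Lemma 5 (normalization).** *The coordinates can be chosen, with the same $E$ and the same exponents, so that*

* *in (b-I) with $k=1$: $\zeta\circ F=t\zeta$ with $0<|t|<1$;*
* *in (b-I) with $k\ge2$: $\zeta\circ F=\zeta^k$;*
* *in (b-II): $\ell_1\log u_1+\ell_2\log u_2=0$ for suitable branches of the logarithms.*

*Proof.* Work on a polydisc of Lemma 4 on which $\log u,\log u_i$ exist and are bounded.

For $k=1$, $t:=u(o)\ne0$ is an eigenvalue of $DF_o$, so $|t|<1$. Put $\zeta'=\zeta\prod_{j\ge0}(u\circ F^j/t)$; it converges as $u\circ F^j/t=1+O(\vartheta^j)$. Then $\zeta'\circ F=\zeta u\prod_{j\ge1}(u\circ F^j/t)=t\zeta'$.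

For $k\ge2$ put $\zeta'=\zeta\prod_{j\ge0}(u\circ F^j)^{1/k^{j+1}}$. Then $\zeta'\circ F=\zeta^ku\prod_{j\ge1}(u\circ F^j)^{1/k^j}=\zeta^k\prod_{j\ge0}(u\circ F^j)^{1/k^j}=\zeta'^k$.

In (b-II) put $v=\sum_{j\ge0}\mu^{-j-1}(\ell_1\log u_1+\ell_2\log u_2)\circ F^j$. Then $\mu v=\ell_1\log u_1+\ell_2\log u_2+v\circ F$. Put $z'=ze^{v/\ell_1}$. In the coordinates $(z',\zeta)$ the new units have logarithms
$$\log u_1+(v\circ F-a_{11}v)/\ell_1,\qquad \log u_2-a_{21}v/\ell_1 .$$
Since $\ell_1a_{11}+\ell_2a_{21}=\mu\ell_1$, the combination with weights $\ell_1,\ell_2$ is $\ell_1\log u_1+\ell_2\log u_2+v\circ F-\mu v=0$.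

In each case one coordinate has been multiplied by a unit, so we again have coordinates with the same $E$. The exponents are unchanged, and Lemma 4 applies to the new coordinates. $\square$

**Types.** In (a) and in (b-I) with $k=1$ put $\mu=1$ and speak of *type $1$*; there $\zeta\circ F=t\zeta$. In (b-I) with $k\ge2$ put $\mu=k$; in (b-II) $\mu$ is the Perron–Frobenius eigenvalue. These are *type $\mu>1$*.

**The choice of $P$.** Fix an invariant polydisc $P$ in the normalized coordinates with $\overline P\subset B$ inside the coordinate domain, radii $<1$, $P\cap Z\subset\{o\}$, and $\log u_i$ bounded on $P$ in (b-II). From now on $E$ means $\{\zeta=0\}$, resp. $\{z\zeta=0\}$, in $P$; note $o\in E$. By the formulas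
$$F^{-1}(E)\cap P=E \tag{3}$$
(in (b-II) both columns of $A$ are nonzero because $A^{m_0}$ has positive entries). In case (b), $F^{m_0}(E)=o$ by analytic continuation along the components of $E$, which all contain $o$. Finally,
$$F|_{P\setminus E}\ \text{ is injective and étale, with values in } P\setminus E. \tag{4}$$
Indeed $F(P\setminus E)\subset P\setminus E\subset P\setminus\{o\}$ by (3), $\sigma$ is an open embedding, and $\pi$ is biholomorphic over $B\setminus Z\supset P\setminus\{o\}$.

## 7. The logarithmic cover and the contraction property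

Put $w=-\log\zeta$ in (a), (b-I), and $w=\ell_1X_1+\ell_2X_2$ with $X_1=-\log z$, $X_2=-\log\zeta$ in (b-II). Then $dw$ is a nowhere zero holomorphic $1$-form on $P\setminus E$, and
$$s:=\operatorname{Re}w>0$$
is a function on $P\setminus E$ (the radii are $<1$). Let $\varpi:Q\to P\setminus E$ be the covering with
$$Q=\{|z|<r\}\times\{\operatorname{Re}w>\Lambda\},\quad\text{resp.}\quad Q=\{\operatorname{Re}X_1>\Lambda_1,\ \operatorname{Re}X_2>\Lambda_2\},\qquad \Lambda,\Lambda_i>0 .$$
$Q$ is convex. In (a), (b-I) put $y=z$. In (b-II), $X-wv_+\in\ker\ell$, which is spanned by $(1,-\ell_1/\ell_2)$; let $y$ be its first component, so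
$$X=w\,v_++y\,(1,-\ell_1/\ell_2). \tag{5}$$
In all cases $(y,w)$ are coordinates on $Q$. As $Q$ is simply connected, $F$ lifts to $\tilde F:Q\to Q$, étale by (4). With the right choice of lift,
$$\tilde F(y,w)=(Y(y,w),\,w_1(w)),\qquad w_1(w)=w-\log t\ \text{(type 1)},\quad w_1(w)=\mu w\ \text{(type }\mu>1). \tag{6}$$
This is clear in (a), (b-I). In (b-II), $\tilde F(X)=AX+\mathbf e(X)$ with $\mathbf e=-(\log u_1,\log u_2)\circ\varpi$ bounded and $\ell(\mathbf e)=0$ by Lemma 5, so $\ell(\tilde F(X))=\mu\,\ell(X)$. Note also that $A$ acts on $\ker\ell$ as $\mu'$. In particular $s\circ F=\mu s$ in type $\mu>1$.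

**Lemma 6 (contraction).** *For each $(y_0,w_0)\in Q$ there are discs $\Delta_0\ni y_0$, $V_0\ni w_0$ centred there with $\Delta_0\times V_0\Subset Q$, and for all large $N$ numbers $r_N<R_N$ with $r_N/R_N\to0$, such that*
$$\tilde F^N(\Delta_0\times V_0)\subset\{|y|\le r_N\}\times w_1^N(V_0),\qquad \{|y|<R_N\}\times w_1^N(V_0)\subset Q .$$

*Proof.* In (a), (b-I) take $r_N=\sup_P|z\circ F^N|\to0$ and $R_N=r$; here $w_1^N(V_0)\subset\{\operatorname{Re}w>\Lambda\}$ since $w_1$ increases $\operatorname{Re}w$.

In (b-II), induction on $N$ gives $\tilde F^N(X)=A^NX+\sum_{j<N}A^{N-1-j}\mathbf e(\tilde F^jX)$, hence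
$$\tilde F^N(X)=\mu^Nw\,v_++\mu'^N(X-wv_+)+\sum_{j<N}\mu'^{\,N-1-j}\,\mathbf e(\tilde F^jX). \tag{7}$$
The last two terms lie in $\ker\ell$ and are $O(N\max(1,|\mu'|)^N)=o(\mu^N)$ uniformly on compact sets, because $\mu>1$ and $\mu>|\mu'|$. So $r_N:=\sup_{\Delta_0\times V_0}|y\circ\tilde F^N|=o(\mu^N)$. Take the radius of $V_0$ at most $\frac12\operatorname{Re}w_0$. If $|y|<c\mu^N$ and $w\in\mu^NV_0$, then by (5)
$$\operatorname{Re}X_i\ \ge\ \mu^N\big(\tfrac12\operatorname{Re}w_0\,v_{+,i}-C'c\big),\qquad C'=\max(1,\ell_1/\ell_2),$$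
which exceeds $\Lambda_i$ if $c$ is small and $N$ large. So $R_N=c\mu^N$ works. $\square$

Thus a fixed piece of a leaf $\{w=\text{const}\}$ lands in a disc of radius $r_N$ inside a leaf that contains a disc of radius $R_N\gg r_N$.

## 8. Invariant curves and functions on $\tilde S$

Here we transport $E$, $\zeta$, $s$ to $\tilde S$. Let $U_P=p^{-1}(P)$. By (1), $\gamma U_P\subset U_P$, and $\bigcup_N\gamma^{-N}U_P=\tilde S$ because $F^N\to o$.

**The curve $\tilde D$.** For $x\in U_P$, (1) and (3) give: $p(\gamma x)\in E$ iff $p(x)\in E$. So the sets $\gamma^{-N}(p^{-1}(E))\subset\gamma^{-N}U_P$ fit together to a closed $\gamma$-invariant analytic curve $\tilde D\subset\tilde S$ with $\tilde D\cap U_P=p^{-1}(E)$. It is nowhere dense by Lemma 3 and nonempty because $p(U_P)\supset P\setminus\{o\}$. Put $D=q(\tilde D)$.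

**The functions $g$ and $s$.** In type $1$, $\zeta\circ p$ on $U_P$ is multiplied by $t$ under $\gamma$, so $g(x)=t^{-N}\zeta(p(\gamma^Nx))$ (for large $N$) defines a holomorphic function $g$ on $\tilde S$ with $g\circ\gamma=tg$ and zero set $\tilde D$. In type $\mu>1$, $s\circ p$ extends in the same way to $s:\tilde S\to(0,\infty]$ with $s\circ\gamma=\mu s$. Locally, up to positive factors, $-s$ is $\log|\zeta\circ p|$ or $\ell_1\log|z\circ p|+\ell_2\log|\zeta\circ p|$. So $-s$ is psh, continuous into $[-\infty,0)$, and pluriharmonic off $\tilde D=\{s=\infty\}$.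

**The curve $\tilde D''$.** In $U_P$ let $\tilde D''=\tilde D\cup\{Jp=0\}$, $Jp$ the Jacobian determinant. From $Jp(\gamma x)\,J\gamma(x)=JF(p(x))\,Jp(x)$ and $JF\ne0$ on $P\setminus E$, this also extends to a closed $\gamma$-invariant analytic curve $\tilde D''\subset\tilde S$; put $D''=q(\tilde D'')$. If $x\in U_P\setminus\tilde D''$, then $p(x)\ne o$ (as $o\in E$), $p$ is étale at $x$, and its fibre through $x$ is connected, hence equals $\{x\}$. By Lemma 3, $p$ is then biholomorphic over a neighbourhood of $p(x)$. So
$$\text{every } x\in U_P\setminus\tilde D''\ \text{ is the whole fibre of } p \text{ over } p(x),\text{ and } p \text{ is biholomorphic over a neighbourhood of } p(x). \tag{8}$$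

## 9. Taming forces $\lambda<1$; vanishing of sections; a $(1,1)$ representative

**Lemma 7.** *If $S$ carries a taming form $\omega$, there is no nonzero positive $(1,1)$-current $\Theta=dd^c\psi$ on $\tilde S$ with $\gamma^*(d^c\psi)=\lambda^{-1}d^c\psi$.*

*Proof.* $d^c\psi$ is an $L$-valued current and $\Theta=d_L(d^c\psi)$. So $\Theta(\omega)=0$ because $d_{L^*}\omega=0$. But a nonzero positive $\Theta$ has $\Theta(\omega)>0$ by Section 4. $\square$

**Lemma 8.** *If $S$ carries an $L^*$-valued taming form, then $\lambda<1$.*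

*Proof.* Suppose $\lambda\ge1$. We produce a forbidden $\psi$.

Type $1$: let $b\ge0$ with $|t|^b=\lambda^{-1}$, and $\psi=|g|^b$ if $b>0$, $\psi=\log|g|$ if $b=0$. These are psh, and $d^c\psi$ has the required equivariance. For $b>0$, $dd^c\psi=b^2|g|^b\,d\log|g|\wedge d^c\log|g|\neq0$ where $g\neq0$ and $dg\ne0$ ($g$ is not constant). For $b=0$, $dd^c\psi$ is $2\pi$ times the divisor of $g$, nonzero because $\tilde D\ne\emptyset$.

Type $\mu>1$: write $\lambda^{-1}=\mu^a$, $a\le0$, and $\psi=s^a$ ($a<0$) or $\psi=-\log s$ ($a=0$). As functions of $x=-s<0$ these are $(-x)^a$ and $-\log(-x)$, which are convex and increasing. So $\psi$ is psh. Equivariance holds since $s\circ\gamma=\mu s$. Off $\tilde D$, $dd^c\psi$ is a positive multiple of $ds\wedge d^cs$, which is not identically $0$ because $s$ is not constant.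

Both cases contradict Lemma 7. $\square$

**Lemma 9.** *If $\lambda<1$, then $H^0(S,\mathcal L^n)=0$ for all $n\ge1$, and $H^0(S,K_S\otimes\mathcal L)=0$.*

*Proof.* A section of $\mathcal L^n$ is a holomorphic $h$ on $\tilde S$ with $h\circ\gamma=\lambda^{-n}h$. By Lemma 3 transport it by $p$ to $P\setminus(Z'\cup\{o\})$. By Hartogs it extends to a holomorphic $f$ on $P$, and (1) gives $f\circ F^N=\lambda^{-nN}f$. Near $o$ the left side is bounded uniformly in $N$, while $\lambda^{-nN}\to\infty$. So $f=0$ near $o$, hence on $P$, and $h=0$ as $\tilde S$ is connected. In the same way a section of $K_S\otimes\mathcal L$ is a holomorphic $2$-form on $\tilde S$ multiplied by $\lambda^{-1}$ under $\gamma^*$. It gives $f\,dz\wedge d\zeta$ on $P$ with $f=\lambda^N(f\circ F^N)\,JF^N$. The right side tends to $0$ near $o$, so $f=0$. $\square$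

**Lemma 10.** *If $\lambda<1$ and $\omega$ is a real $d_{L^*}$-closed $L^*$-valued $2$-form, there is a real $L^*$-valued $1$-form $\alpha_0$ with $F_0=\omega+d_{L^*}\alpha_0$ of type $(1,1)$.*

*Proof.* By Serre duality and Lemma 9, $H^2(S,\mathcal L^*)\cong H^0(S,K_S\otimes\mathcal L)^*=0$. So there is a $(0,1)$-form $\xi$ with $\bar\partial_{L^*}\xi=-\omega^{0,2}$. Put $\alpha_0=\xi+\bar\xi$. The $(0,2)$-part of $F_0$ is $\omega^{0,2}+\bar\partial\xi=0$, and $F_0$ is real, so its $(2,0)$-part is $0$ too. $\square$

## 10. Disintegration of harmonic measures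

We shall meet a positive measure on a product that is harmonic in one variable. The next lemma writes it as a family of positive harmonic functions.

**Lemma 11.** *Let $\Delta=\{|y-y_*|<R\}$, $V\subset\mathbb C$ open, and $\tau\ge0$ a Radon measure on $\Delta\times V$ with $\partial_y\partial_{\bar y}\tau=0$. Then $\tau=H(y,c)\,dA(y)\otimes\nu(c)$ with $\nu$ Radon on $V$, $H$ Borel, and $H(\cdot,c)$ positive harmonic on $\Delta$ with $H(y_*,c)=1$ for every $c$.*

*Proof.* For $0\le\chi\in C_c(V)$ project $\chi\tau$ to $\Delta$. The result is a nonnegative measure, harmonic as a distribution: for smooth $\chi$ test $\tau$ with $\psi(y)\chi(c)$, in general approximate $\chi$ uniformly. By Weyl's lemma it is $h_\chi\,dA$ with $h_\chi\ge0$ harmonic; in polar coordinates at $y_*$,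
$$h_\chi=\sum_{j\in\mathbb Z}a_j(\chi)\,\varrho^{|j|}e^{ij\vartheta}.$$
As $a_j\varrho^{|j|}$ is the mean of $h_\chi e^{-ij\vartheta}$ over the circle of radius $\varrho<R$ and $h_\chi\ge0$, we get $|a_j(\chi)|\le R^{-|j|}a_0(\chi)$. So $\nu:=a_0$ extends to a positive functional on $C_c(V)$, a Radon measure. By linearity $|a_j(\chi)|\le R^{-|j|}\nu(|\chi|)$ for real $\chi\in C_c(V)$. Hence $a_j=b_j\nu$ with $b_j$ Borel. For every $\theta$, $\operatorname{Re}(e^{i\theta}a_j(\chi))\le R^{-|j|}\nu(|\chi|)$, so $\operatorname{Re}(e^{i\theta}b_j)\le R^{-|j|}$ $\nu$-a.e.; taking $\theta$ in a countable dense set, $|b_j|\le R^{-|j|}$ a.e. Also $b_0=1$ and $b_{-j}=\overline{b_j}$ a.e. Correct the $b_j$ on a null set so that all this holds everywhere.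

Put $H(y,c)=\sum_jb_j(c)\varrho^{|j|}e^{ij\vartheta}$. It converges locally uniformly in $\Delta$, is harmonic and real in $y$, and $H(y_*,c)=1$. Then $h_\chi(y)=\int\chi\,H(y,\cdot)\,d\nu\ge0$ for all $y$ and all $\chi\ge0$. So for $\nu$-a.e. $c$, $H(\cdot,c)\ge0$ on a countable dense set, hence everywhere, hence $>0$ by the minimum principle and $H(y_*,c)=1$. On the exceptional null set put $H=1$. Finally $\int\psi\chi\,d\tau=\int\psi h_\chi\,dA=\iint\psi\chi H\,dA\,d\nu$. $\square$

## 11. For $\lambda<1$, positive pluriclosed currents are closed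

**Proposition 12.** *If $\lambda<1$, every positive pluriclosed $L$-valued $(1,1)$-current $T$ on $S$ is closed.*

*Proof.* There are four steps. We use the same letter $T$ for the lift to $\tilde S$.

**Step 1: off $D$, $T$ is directed by the leaves of $dw=0$.** Let $\phi=|g|^a$ with $|t|^a=\lambda$ (type $1$), or $\phi=s^{-a}$ with $\mu^{-a}=\lambda$ (type $\mu>1$). As $\lambda<1$, $a>0$. Then $\phi\circ\gamma=\lambda\phi$, so $\phi$ is a section of $L^*$. It is $\ge0$ and continuous on $\tilde S$, $\phi^{-1}(0)=\tilde D$, and off $\tilde D$ it is smooth. On $U_P\setminus\tilde D$ we have $\phi=\phi_P\circ p$ with $\phi_P=e^{-as}$, resp. $s^{-a}$. Since $s=\operatorname{Re}w$ and $ds\wedge d^cs=\frac i2dw\wedge d\bar w$, $dd^c\phi_P$ is $a^2e^{-as}$, resp. $a(a+1)s^{-a-2}$, times $\frac i2dw\wedge d\bar w$. In particular $\phi$ is psh off $\tilde D$.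

We would like to test $T$ against $\phi$, but $\phi$ need not be smooth along $\tilde D$. So we glue it with a small smooth section. Let $\kappa:[0,\infty)\to\mathbb R$ be smooth and convex with $\kappa=1$ on $[0,\frac12]$ and $\kappa(x)=x$ for $x\ge2$ (mollify $\max(1,x)$), and let $m(x_1,x_2)=x_2\,\kappa(x_1/x_2)$ for $x_2>0$. Then $m$ is convex and $1$-homogeneous. With $x=x_1/x_2$,
$$0\le m_{x_1}=\kappa'(x)\le1,\qquad 0\le m_{x_2}=\kappa(x)-x\kappa'(x)\le1,$$
the second because its derivative in $x$ is $-x\kappa''\le0$ and it goes from $1$ to $0$. Let $\rho>0$ be a smooth section of $L^*$, $\omega_0$ a positive-definite $L^*$-valued $(1,1)$-form, and $C\ge0$ with $dd^c\rho\ge-C\omega_0$. For $\delta>0$ put $\phi_\delta=m(\phi,\delta\rho)$. By homogeneity it is a section of $L^*$. It is smooth, since it equals $\delta\rho$ near $D$. By the chain rule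
$$dd^c\phi_\delta=m_{x_1}dd^c\phi+\delta m_{x_2}dd^c\rho+\sum_{i,j}m_{x_ix_j}\,du_i\wedge d^cu_j,\qquad (u_1,u_2)=(\phi,\delta\rho),$$
and the last sum is $\ge0$ because the matrix is nonnegative (diagonalize it pointwise). So
$$dd^c\phi_\delta\ \ge\ \kappa'\Big(\frac{\phi}{\delta\rho}\Big)dd^c\phi-\delta C\omega_0 ,$$
the first term on the right being $0$ near $D$. As $T(dd^c\phi_\delta)=0$ and $\kappa'(x)=1$ for $x\ge2$,
$$\int_{\{\phi\ge2\delta\rho\}}T\wedge dd^c\phi\ \le\ \delta\,C\,T(\omega_0).$$
The sets $\{\phi\ge2\delta\rho\}$ increase to $S\setminus D$ as $\delta\to0$ and the right side tends to $0$. Hence $T\wedge dd^c\phi=0$ on $S\setminus D$.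

**Step 2: transport to the logarithmic cover.** The map $p:U_P\setminus\tilde D=p^{-1}(P\setminus E)\to P\setminus E$ is proper (Lemma 3 and $o\in E$). So $T_P=p_*(T|_{U_P\setminus\tilde D})$ is defined, positive and pluriclosed. By Step 1, $T_P\wedge i\,dw\wedge d\bar w=0$. Moreover
$$F^*T_P=\lambda^{-1}T_P\quad\text{on }P\setminus E. \tag{9}$$
Indeed, off $Z'\cup F^{-1}(Z')$, $p$ is biholomorphic over neighbourhoods of $x$ and $F(x)$ and $p^{-1}F=\gamma p^{-1}$ by (1). So there $F^*T_P=F^*(p^{-1})^*T=(p^{-1})^*\gamma^*T=\lambda^{-1}T_P$. The set $Z'\cup F^{-1}(Z')$ is closed and discrete in $P\setminus E$ by (4). Both sides of (9) are positive and pluriclosed, so by Lemma 1 neither has mass at points, and (9) holds everywhere.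

Let $T_Q=\varpi^*T_P$. From $\varpi\tilde F=F\varpi$,
$$T_Q=\lambda^N(\tilde F^N)^*T_Q . \tag{10}$$
$T_Q$ annihilates $f\,i\,dw\wedge d\bar w$, hence by Lemma 2 the mixed terms. So $T_Q(\beta)=\int\beta_{yy}\,d\tau$ for test forms $\beta=\beta_{yy}\frac i2dy\wedge d\bar y+\cdots$, with $\tau\ge0$ a Radon measure on $Q$. Since $dd^cf=4f_{y\bar y}\,\frac i2dy\wedge d\bar y+\cdots$, pluriclosedness says $\partial_y\partial_{\bar y}\tau=0$.

**Step 3: the densities along leaves are constant, so $T$ is closed off $D''$.** Take $(y_0,w_0)\in Q$ and $\Delta_0,V_0,r_N,R_N$ from Lemma 6. By Lemma 11, $\tau=H_0\,dA\otimes\nu_0$ on $\Delta_0\times V_0$ (normalized at $y_0$), and $\tau=H_N\,dA\otimes\nu_N$ on $\{|y|<R_N\}\times w_1^N(V_0)$ (normalized at $0$).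

Write $\tilde F^N(y,w)=(Y_N(y,w),w_1^N(w))$ on $\Delta_0\times V_0$; here $w_1^N$ is affine and injective. $\tilde F^N$ is étale and maps $\{w=c\}$ into $\{w=w_1^N(c)\}$. So for a test form $\beta$ with small support in $\Delta_0\times V_0$ (so that $\tilde F^N$ is injective near it), the change of variables gives
$$\big((\tilde F^N)^*T_Q\big)(\beta)=\int\Big(\int_{\{w=c'\}}H_N\,\tilde F^N_*\beta\Big)d\nu_N(c')=\int\Big(\int_{\Delta_0\times\{c\}}\tilde H_N(\cdot,c)\,\beta\Big)d\big((w_1^N)^{-1}_*\nu_N\big)(c),$$
where $\tilde H_N(y,c)=H_N(Y_N(y,c),w_1^N(c))$. With $\nu_N'=\lambda^N(w_1^N)^{-1}_*\nu_N$, (10) becomes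
$$H_0\,dA\otimes\nu_0=\tilde H_N\,dA\otimes\nu_N'\qquad\text{on }\Delta_0\times V_0. \tag{11}$$
Test with $\psi(y)\chi(c)$: for each $\psi\in C_c(\Delta_0)$, $\big(\int\psi H_0\,dA\big)\nu_0=\big(\int\psi\tilde H_N\,dA\big)\nu'_N$ as measures on $V_0$. For one $\psi\ge0$, $\psi\not\equiv0$, both densities are positive and finite, so $\nu_N'=\theta_N\nu_0$ with $\theta_N>0$ Borel. Letting $\psi$ run through a countable dense set, we get for $\nu_0$-a.e. $c$
$$H_0(\cdot,c)=\theta_N(c)\,\tilde H_N(\cdot,c)\quad\text{on }\Delta_0 .$$
Now $|Y_N|\le r_N$ and $H_N(\cdot,c')$ is positive harmonic on $\{|y|<R_N\}$. Harnack's inequality bounds its values on $\{|y|\le r_N\}$ between $\frac{R_N-r_N}{R_N+r_N}$ and $\frac{R_N+r_N}{R_N-r_N}$, so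
$$\frac{H_0(y,c)}{H_0(y',c)}\le\Big(\frac{R_N+r_N}{R_N-r_N}\Big)^2\qquad(y,y'\in\Delta_0).$$
Discard the countable union over $N$ of the exceptional null sets and let $N\to\infty$. As $r_N/R_N\to0$, $H_0(\cdot,c)\equiv1$ for $\nu_0$-a.e. $c$. So $\tau=dA\otimes\nu_0$ on $\Delta_0\times V_0$, and $T_Q=\int[\Delta_0\times\{c\}]\,d\nu_0(c)$ there, an average of closed currents. Thus $T_Q$ is closed, $T_P$ is closed on $P\setminus E$, and by (8) $T=p^*T_P$ locally on $U_P\setminus\tilde D''$ is closed. By equivariance $T$ is closed on $S\setminus D''$.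

**Step 4: across $D''$.** Recall the Skoda–El Mir theorem: a closed positive current on the complement of a closed analytic set, with finite mass near that set, has closed trivial extension. So $T'=\mathbf 1_{S\setminus D''}T$ is closed, and $T_D:=\mathbf 1_{D''}T=T-T'$ is positive, pluriclosed and carried by $D''$. It remains to see that $T_D$ is closed.

*At a regular point* $D''=\{b=0\}$ in local coordinates $(x,b)$. For a cutoff $\chi\ge0$, $0=T_D(dd^c(\chi|b|^2))=T_D(\chi\,dd^c|b|^2)$, because the other terms have coefficients vanishing on $D''$ and $T_D$ has measure coefficients. By Lemma 2, $T_D(\beta)=\int_{D''}\beta_{xx}\,d\nu$ with a measure $\nu\ge0$ on $D''$. By pluriclosedness $\nu$ is harmonic. Hence $T_D=h[D'']$ with $h\ge0$ harmonic.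

*At a singular point $x$*, let $n_j:\{|\xi|<1\}\to D''$, $n_j(0)=x$, be the normalized local branches and $h_j\ge0$ the harmonic densities on $\{0<|\xi|<1\}$. By Bôcher's theorem $h_j=a_j\log\frac1{|\xi|}+k_j$ with $a_j\ge0$ and $k_j$ harmonic across $0$; in particular $h_j\in L^1_{loc}$. Since $T_D$ has no mass at $x$ (Lemma 1), cutting $\beta$ off near $x$ and using dominated convergence on both sides gives $T_D(\beta)=\sum_j\int h_j\,n_j^*\beta$ for $\beta$ supported near $x$. For a test function $\chi$ supported near $x$,
$$0=T_D(dd^c\chi)=\sum_j\int\Big(a_j\log\frac1{|\xi|}+k_j\Big)dd^c(\chi\circ n_j)=-2\pi\Big(\sum_ja_j\Big)\chi(x).$$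
So all $a_j=0$.

*Globally*, $T_D=\sum_ih_i[C_i]$, where the $C_i$ are the components of $D''$ and $h_i\ge0$ is a harmonic section of the pullback of $L$ to the compact connected normalization $\hat C_i$. If $h_i\not\equiv0$, then $h_i>0$ by the minimum principle. A change of flat trivialization multiplies $h_i$ by a constant, so $d^c\log h_i$ is a global $1$-form on $\hat C_i$, and
$$0=\int_{\hat C_i}dd^c\log h_i=-\int_{\hat C_i}h_i^{-2}\,dh_i\wedge d^ch_i .$$
As $dh_i\wedge d^ch_i\ge0$, $h_i$ is parallel. By Stokes on $\hat C_i$, $T_D(d_{L^*}\alpha)=0$ for all $\alpha$. So $T=T'+T_D$ is closed. $\square$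

For later use we record what the proof gives:
$$T=T'+\sum_ih_i[C_i],\qquad h_i\ge0\ \text{ parallel}. \tag{12}$$

## 12. Proofs of Theorem A and Theorem C

**Proof of Theorem A.** Let $\omega$ be a taming form. By Lemma 8, $\lambda<1$, and the statement on $H^0(S,\mathcal L^n)$ is Lemma 9. Take $F_0=\omega+d_{L^*}\alpha_0$ of type $(1,1)$ from Lemma 10.

Suppose no form $F_0+dd^cf$, $f\in C^\infty(S,L^*)$, is positive-definite. In the Fréchet space of real $L^*$-valued $(1,1)$-forms, the positive-definite forms are a nonempty open convex cone, disjoint from the affine space $F_0+\{dd^cf\}$. By Hahn–Banach there are a continuous functional $T\ne0$ and $c\in\mathbb R$ with $T>c$ on the cone and $T\le c$ on the affine space. Scaling an element of the cone by large and small positive factors gives $T\ge0$ on the cone (so $T>0$ there, the cone being open) and $c\le0$. By approximation $T\ge0$ on forms $\ge0$, so $T$ is a positive $L$-valued $(1,1)$-current. As it is bounded above on the affine space, $T(dd^cf)=0$ for all $f$. So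
$$T\ne0\ \text{ is positive and pluriclosed, and}\quad T(F_0)\le0. \tag{13}$$
By Proposition 12 $T$ is closed. Hence
$$T(F_0)=T(\omega)+T(d_{L^*}\alpha_0)=T(\omega)=T(\omega^{1,1})>0,$$
a contradiction. So for some $f$ the form $F=F_0+dd^cf=\omega+d_{L^*}(\alpha_0+d^cf)$ is $J$-invariant and positive-definite. $\blacksquare$

**Proof of Theorem C.** Let $S'\to S$ be a finite unramified normal covering with group $G$, $S'$ having a global spherical shell, and let $\omega$ be taming on $S$. The pullbacks of $L$ and $\omega$ to $S'$ satisfy the hypotheses of Theorem A; let $\alpha'$ be the resulting $1$-form. The average $\frac1{|G|}\sum_{g\in G}g^*\alpha'$ is $G$-invariant, hence descends to some $\alpha$ on $S$. The pullback of $\omega+d_{L^*}\alpha$ is the average of the forms $g^*(\omega+d_{L^*}\alpha')$, each $J$-invariant and positive-definite because $g$ is holomorphic. So $\omega+d_{L^*}\alpha$ is $J$-invariant and positive-definite. $\blacksquare$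

## 13. Which classes are tamed: Theorem B

Recall $\lambda$ from Section 5 (sections of $L^*$ are functions with $f\circ\gamma=\lambda f$) and $\mu\ge1$ from Section 6.

**Theorem B.** Let $S$ have a global spherical shell and let $\Omega\in H^2(M,L^*)$. The following are equivalent:

* (i) $\Omega$ contains a taming form;
* (ii) $\Omega$ contains a positive-definite $J$-invariant form;
* (iii) $\lambda<1/\mu$, and $\int_C\Omega>0$ for every compact irreducible curve $C\subset\tilde S$.

For every $\lambda<1/\mu$ such classes exist.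

The integral is that of the lift to $\tilde S$ of a representative over $C$; by Stokes it depends only on $\Omega$, and $\int_{\gamma C}\Omega=\lambda\int_C\Omega$. For the Hopf surface, $\mu=1$ and there are no compact curves in $\mathbb C^2\setminus\{0\}$, so (iii) reads $\lambda<1$, as in Section 2. For Example 4 it requires $\lambda<\frac{\sqrt5-1}2$.

(ii)$\Rightarrow$(i) is clear.

**(i)$\Rightarrow$(iii).** By Lemma 8, $\lambda<1$; this is the claim in type $1$. In type $\mu>1$ suppose $1/\mu\le\lambda<1$ and write $\lambda^{-1}=\mu^a$, $0<a\le1$. Then $\psi=-s^a$ is a convex increasing function of $-s$ (namely $-(-x)^a$), hence psh, and $\psi\circ\gamma=\lambda^{-1}\psi$. Also $dd^c\psi\ne0$: off $\tilde D$ if $a<1$, and for $a=1$ because $\tilde D\ne\emptyset$. Lemma 7 excludes this, so $\lambda<1/\mu$. Finally a taming form is positive on complex lines, so its integral over (the normalization of) $C$ is positive.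

**(iii)$\Rightarrow$(ii).** Let $\lambda<1/\mu$; in particular $\lambda<1$. By Lemma 10, $\Omega$ contains a $(1,1)$-form $F_0$. If no $F_0+dd^cf$ is positive-definite, the Hahn–Banach argument of Section 12 gives $T$ as in (13), and $T$ has the form (12).

**Step 1: $T'=0$.** *The transverse measure.* By Step 3 of Proposition 12, locally $\tau=dA\otimes\nu_0$. The slices $Q_c=\{w=c\}\cap Q$ are convex, hence connected; following a path in $Q_c$ by finitely many boxes shows that the local measures $\nu_0$ agree near $c$. So $T_Q=\int[Q_c]\,d\nu(c)$ with $\nu$ Radon on $w(Q)=\{\operatorname{Re}w>\Lambda_*\}$, $\Lambda_*>0$. From (10), $\nu(w_1(A))=\lambda^{-1}\nu(A)$. The deck transformations of $\varpi$ map slices to slices, so $\nu$ is invariant under $w\mapsto w+i\Pi$ with $\Pi=2\pi$, resp. $\Pi=2\pi\ell_1$ in (b-II).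

*Finiteness: $\nu(\{\operatorname{Re}w\ge\Lambda'',\ 0\le\operatorname{Im}w<\Pi\})<\infty$ for some $\Lambda''>\Lambda_*$.* Take $(z_1,0)\in E\setminus(Z'\cup\{o\})$. Near it $p$ is biholomorphic, so $T_P$ has finite mass on $\Delta_1\times\{0<|\zeta|<\varrho\}$ for a small disc $\Delta_1$ about $z_1$ and small $\varrho>0$.

In (a), (b-I) the integral of $T_P\wedge\frac i2dz\wedge d\bar z$ over this set is $|\Delta_1|\cdot\nu(\{\operatorname{Re}w>-\log\varrho,\ 0\le\operatorname{Im}w<2\pi\})$, where $|\Delta_1|$ denotes area. Any $\Lambda''>-\log\varrho$ works.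

In (b-II) let $X_1^0$ be a value of $-\log z_1$ and $\Delta'$ a small disc about $X_1^0$. Integrate $T_Q\wedge\frac i2dX_1\wedge d\bar X_1$ over the lift $\{X_1\in\Delta',\ \operatorname{Re}X_2>-\log\varrho,\ 0\le\operatorname{Im}X_2<2\pi\}$. On $Q_c$ we use $X_1$ as parameter, $X_2=(c-\ell_1X_1)/\ell_2$, so the (finite) integral is
$$\int\operatorname{Area}\Big\{X_1\in\Delta':\ \frac{c-\ell_1X_1}{\ell_2}\in\{\operatorname{Re}>-\log\varrho,\ 0\le\operatorname{Im}<2\pi\}\Big\}\,d\nu(c).$$
If $\operatorname{Im}c\in\ell_1\operatorname{Im}X_1^0+\ell_2[\frac\pi2,\frac{3\pi}2]$, the radius of $\Delta'$ is less than $\pi\ell_2/(2\ell_1)$, and $\operatorname{Re}c$ is large, then the set is all of $\Delta'$. So $\nu$ is finite on the corresponding half-strip. Points of $Z'$ accumulate in $B$ only at $o$, so for any argument of $z_1$ the modulus can be chosen to avoid $Z'$. Varying $\arg z_1$ and the branch of $\log z_1$, finitely many such intervals cover $[0,\Pi]$.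

*Type $\mu>1$.* Let $a_N=\nu(\{\mu^N\Lambda''\le\operatorname{Re}w<\mu^{N+1}\Lambda'',\ 0\le\operatorname{Im}w<\Pi\})$. Since $w_1^N(w)=\mu^Nw$, and by periodicity,
$$\lambda^{-N}a_0=\nu(\{\mu^N\Lambda''\le\operatorname{Re}w<\mu^{N+1}\Lambda'',\ 0\le\operatorname{Im}w<\mu^N\Pi\})\le(\mu^N+1)\,a_N\le2\mu^Na_N .$$
So $a_N\ge\frac12(\lambda\mu)^{-N}a_0\ge\frac12a_0$. As $\sum_Na_N<\infty$, $a_0=0$. The same holds with $\Lambda''$ replaced by any larger number. So $\nu=0$ on $\{\operatorname{Re}w\ge\Lambda''\}$.

*Type $1$.* With $\kappa_0=-\log|t|$ and $a_j=\nu(\{\Lambda''+j\kappa_0\le\operatorname{Re}w<\Lambda''+(j+1)\kappa_0,\ 0\le\operatorname{Im}w<2\pi\})$, the translation $w_1$ and periodicity give $a_{j+1}=\lambda^{-1}a_j$. As $\sum_ja_j<\infty$ and $\lambda<1$, all $a_j=0$, and again $\nu=0$ on $\{\operatorname{Re}w\ge\Lambda''\}$.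

For large $N$, $w_1^N$ maps a given bounded subset of $w(Q)$ with closure in $w(Q)$ into $\{\operatorname{Re}w\ge\Lambda''\}$, so $\nu=0$. Hence $T_P=0$ on $P\setminus E$, and by (8) and equivariance $T=0$ off $D''$, that is, $T'=0$.

**Step 2: the curves.** Now $T=\sum_ih_i[C_i]$. If $h_i\ne0$, it is a positive parallel section of the pullback of $L$ to $\hat C_i$, so that pullback has trivial holonomy. As $\lambda\neq1$, $\pi_1(\hat C_i)\to\mathbb Z$ is trivial. So $\hat C_i$ lifts to $\tilde S$, with image a compact irreducible curve $\tilde C_i$, and after lifting $h_i$ is a constant. Hence $T(F_0)=\sum_ih_i\int_{\tilde C_i}\Omega$ with constants $h_i\ge0$, not all $0$. By (iii) this is $>0$, contradicting $T(F_0)\le0$. So (ii) holds.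

**Existence of $\Omega$ when $\lambda<1/\mu$.** Let $\{C_j\}_{j\in J}$ be the compact irreducible curves in $\tilde S$. For $C=C_j$ and large $N$, $\gamma^NC\subset U_P$, and $p(\gamma^NC)$ is a compact connected analytic subset of $P$, a point. So $Jp=0$ on $\gamma^NC$ and $C\subset\tilde D''$ is one of its components. Hence $J$ is locally finite and has finitely many $\gamma$-orbits ($D''$ is a compact curve). Moreover $\gamma$ acts freely on $J$, since a compact $C$ with $\gamma^nC=C$, $n\ne0$, would contradict proper discontinuity. By (iii) we need an $\Omega$ positive on orbit representatives; if $J=\emptyset$, any $\Omega$ will do.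

**Step 1: a linear system.** Suppose there is none. Gordan's theorem says: finitely many linear functionals are either all positive at some vector, or some combination of them with coefficients $\ge0$, not all $0$, vanishes. So we get $x_k\ge0$ on the representatives, not all $0$, with $\sum_kx_k\int_{C_k}\Omega=0$ for all $\Omega\in H^2(M,L^*)$. Extend by $x_{\gamma j}=\lambda^{-1}x_j$ to $J$. For $i\in J$ let $\eta_i$ be a closed form with compact support on $\tilde S$ and $\int_{C_j}\eta_i=C_j\cdot C_i$ for all $j$: take the normalized curvature form of the line bundle of $C_i$ with a metric in which the defining section has norm $1$ outside a neighbourhood of $C_i$. Then $\sum_N\lambda^{-N}(\gamma^N)^*\eta_i$ is a closed $L^*$-valued form, and inserting it gives $\sum_k\sum_Nx_k\lambda^{-N}\int_{\gamma^NC_k}\eta_i=0$, that is,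
$$\sum_{j\in J}x_j\,C_j\cdot C_i=0\qquad\text{for all }i\in J. \tag{14}$$
Let $K$ be a connected component of the intersection graph on $J$, which is locally finite. We show $x=0$ on $K$. In (14) with $i\in K$ only $j\in K$ contribute.

**Step 2: $K$ finite.** For large $N$, $\gamma^N(\bigcup K)\subset U_P$ is compact and connected, and each of its curves is mapped to a point by $p$; so it lies in one fibre $p^{-1}(y_0)$. Being compact in $U=\bigcup U_{N'}$, it lies in some $U_{N'}\subset X_{N'}$, and its curves are components of $p_{N'}^{-1}(y_0)$. The exceptional curves of point blow-ups have negative definite intersection matrix (their span has a basis of total transforms $e_i$ with $e_i\cdot e_j=-\delta_{ij}$). So (14) gives $x=0$ on $K$.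

**Step 3: $K$ infinite lies over $o$.** As there are finitely many orbits, some $j$ and $\gamma^lj$ with $l\ge1$ lie in $K$, so $\gamma^lK=K$. Let $l\ge1$ generate the stabilizer of $K$. Then $K/\langle\gamma^l\rangle$ is finite. Let $K_0\subset K$ be finite and connected, containing a given vertex together with some $j,\gamma^lj$. For large $N$, as in Step 2, $p(\gamma^N\bigcup K_0)=\{y_0\}$. By (1), $F^l(y_0)=y_0$, so $y_0=o$. Hence $p^{-1}(o)\neq\emptyset$, we are in case (b), and all curves of $K$ lie in $\tilde D$.

**Step 4: in case (b) all components of $\tilde D$ are compact.** Let $C'$ be a component and $x'\in C'$ a point on no other component. For large $n'$, $\gamma^{n'}x'\in U_P\cap\tilde D=p^{-1}(E)$, so $x:=\gamma^{n'+m_0}x'\in p^{-1}(o)$ because $F^{m_0}(E)=o$. The point $x$ lies on only one component of $\tilde D$, and $p^{-1}(o)\subset\tilde D$. So it suffices to find a compact irreducible curve in $p^{-1}(o)$ through $x$.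

Say $x\in W_k$ and let $N\ge\max(k+2,m_0)$. Then $x\in U_N$, and as $E_N$ is a curve germ, $p_N^{-1}(o)$ is a curve; let $C$ be a component of it through $x$. Let $C^{(m)}\subset X_{N+m}$ be its strict transforms; all contain $x$, as $X_{N+m}\to X_N$ is biholomorphic over $U_N$. Iterating (2), on $\sigma_{n+n'}(B)$ the map $X_{n+n'}\to X_n$ is $\sigma_nF^{n'}\sigma_{n+n'}^{-1}$.

*Suppose $\sigma_{N+m}(o)\in C^{(m)}$ for all $m$.* The germs $\sigma_{N+m}^{-1}(C^{(m)})$ at $o$ lie in $E$. The map $X_{N+m+m_0}\to X_{N+m}$ is finite from $C^{(m+m_0)}$ to $C^{(m)}$ and is $\sigma_{N+m}F^{m_0}\sigma_{N+m+m_0}^{-1}$ near $\sigma_{N+m+m_0}(o)$. So $F^{m_0}$ is nonconstant on a branch of $E$, contradicting $F^{m_0}(E)=o$.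

*So $\sigma_{N+m}(o)\notin C^{(m)}$ for some $m$.* The map $X_{N+m+n}\to X_{N+m}$ sends $\sigma_{N+m+n}(\overline B)$ to $\sigma_{N+m}(F^n(\overline B))$, which shrinks to $\sigma_{N+m}(o)$, and sends $C^{(m+n)}$ to the closed set $C^{(m)}$. So for large $n$, $C^{(m+n)}$ is disjoint from $\sigma_{N+m+n}(\overline B)$. Then $C^{(m+n)}\subset U_{N+m+n}\subset U$ is a compact irreducible curve in $p^{-1}(o)$ through $x$.

**Step 5: a flow on the graph $K$.** Let $m_j>0$ be the multiplicity of $C_j\subset\tilde D$ in the real divisor $\frac1{2\pi}dd^c(-s)$, resp. $\frac1{2\pi}dd^c\log|g|$ in type $1$. From the equivariance of $s$ and $g$, $m_{\gamma j}=\mu m_j$. Near a given compact curve this divisor is a positive combination of divisors of holomorphic functions (translate the curve into $U_P$), and the divisor of a holomorphic function has intersection number $0$ with a compact curve. So $\sum_jm_j\,C_j\cdot C_i=0$, the sum being over all components of $\tilde D$. By Step 4 these are compact, so those meeting a curve of $K$ belong to $K$.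

Put $y_j=x_j/m_j$ and $c_{ij}=m_im_j\,C_i\cdot C_j$, which is $\ge0$ for $i\ne j$. Then $y_{\gamma j}=\theta y_j$ with $\theta=(\lambda\mu)^{-1}>1$. Equation (14) reads $\sum_{j\in K}c_{ij}y_j=0$ for $i\in K$. Subtracting $y_i\sum_{j\in K}c_{ij}=0$ gives
$$\sum_{j\in K,\,j\ne i}c_{ij}(y_j-y_i)=0\qquad(i\in K). \tag{15}$$
If some $y_i=0$, then by (15) and $y\ge0$, $y=0$ at all neighbours of $i$, so $y\equiv0$ on $K$, as wanted. Suppose instead $y>0$ on $K$.

Call $A\subset K$ *inner* if in each $\gamma^l$-orbit it contains all far positive and no far negative translates. Edges of $K$ fall into finitely many $\gamma^l$-orbits, so only finitely many edges join $A$ to its complement. Put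
$$\Phi(A)=\sum_{i\notin A,\ j\in A}c_{ij}(y_j-y_i).$$
Adding a vertex $v$ to $A$ changes $\Phi$ by $\sum_{i\notin A,\,i\neq v}c_{iv}(y_v-y_i)-\sum_{j\in A}c_{vj}(y_j-y_v)=\sum_{i\ne v}c_{iv}(y_v-y_i)=0$ by (15). Any two inner sets differ by finitely many vertices, so $\Phi$ is the same for all of them. On the other hand $\gamma^lA$ is inner and $\Phi(\gamma^lA)=(\mu^2\theta)^l\Phi(A)$ with $\mu^2\theta=\mu/\lambda>1$. So $\Phi=0$.

For $a>0$ the set $\{y>a\}$ is inner, since $y_{\gamma^{ln}j}=\theta^{ln}y_j$. Now $\Phi(\{y>a\})=0$ is a sum of strictly positive terms over the edges with $y_i\le a<y_j$. So there is no such edge, for any $a>0$, and $y$ is constant on the connected graph $K$. This contradicts $y_{\gamma^lj}=\theta^ly_j$.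

Hence $x=0$ on every $K$, contradicting that the $x_k$ are not all $0$. So for every $\lambda<1/\mu$ there is an $\Omega$ with (iii). $\blacksquare$
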